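\title{Finite dynamic asymptotic dimension implies the marker property for actions of $\mathbb{Z}$}

\begin{abstract}
We prove that an action of $\mathbb{Z}$ on a compact metric space with finite dynamic asymptotic dimension has the marker property. Consequently, on a nonempty space the dynamic asymptotic dimension of a $\mathbb{Z}$-action is $1$ or $\infty$, and it is $1$ exactly when the action has the marker property. The proof works at a single scale: a cover by $d+1$ open sets that is controlled at scale $L\ge (d+1)(4N+6)$ yields an $N$-marker. Rotations of odd-dimensional spheres show that for odd $d$ the order $(d+1)(N+1)$ of this scale cannot be lowered.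
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a countable discrete group acting by homeomorphisms on a compact metric space $X$. For $U\subseteq X$ and a finite set $E\subseteq\Gamma$, let $F(U,E)$ be the set of all $g\in\Gamma$ for which there are $n\ge 0$, $g_1,\dots,g_n\in E$ and $x\in U$ with $g=g_n\cdots g_1$ and $g_j\cdots g_1x\in U$ for all $j\in\{0,\dots,n\}$. Thus $F(U,E)$ records how far one can walk along an orbit, with steps from $E$, without leaving $U$. The \emph{dynamic asymptotic dimension} $\operatorname{dad}(\Gamma\curvearrowright X)$, in the sense of Guentner, Willett and Yu, is the smallest $d\in\{0,1,2,\dots\}$ such that for every finite $E\subseteq\Gamma$ there is an open cover $\{U_0,\dots,U_d\}$ of $X$ with every $F(U_i,E)$ finite. It is $\infty$ if no such $d$ exists.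

We consider $\Gamma=\mathbb{Z}$, with $n$ acting by $T^n$ for a homeomorphism $T\colon X\to X$. An open set $U\subseteq X$ is an \emph{$N$-marker} if
\[
U\cap T^nU=\emptyset\quad(1\le n\le N)\qquad\text{and}\qquad X=\bigcup_{n\in\mathbb{Z}}T^nU ,
\]
that is, if every orbit visits $U$ and two visits of the same orbit are always more than $N$ time units apart. The action has the \emph{marker property} if there is an $N$-marker for every $N\in\mathbb{N}$. The following question comes from the paper of Amini, Li, Sawicki and Shakibazadeh \cite{ALSS}.

\begin{quote}
\emph{Does finite dynamic asymptotic dimension of an action of $\mathbb{Z}$ on a compact metric space imply the marker property?}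
\end{quote}

Both properties cut every orbit into bounded pieces by means of open sets. A cover as in the definition of $\operatorname{dad}$ colors the time axis $\mathbb{Z}$ of each orbit with $d+1$ colors, so that a walk with bounded steps inside one color has bounded length. A marker places cuts on the time axis that are far apart and, by compactness, at bounded distance from each other. Both properties exclude periodic points. Indeed, let $T^px=x$ with $p\ge1$. If $x\in U_i$, then $F(U_i,\{p\})$ contains all positive multiples of $p$; and a $p$-marker $U$ would contain a point $y$ of the orbit of $x$, with $y=T^py\in U\cap T^pU$. An irrational rotation of the circle has the marker property, since any sufficiently short open arc is an $N$-marker. One direction between the two properties is easy: given a marker, one color for short intervals at the cuts and a second color for the rest give $\operatorname{dad}\le1$ (Section~\ref{sec:paths}).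

The converse asks for more. The cover gives $d+1$ overlapping families of bounded pieces, and from them one has to select well-separated times on every orbit, using a single open set. When the sets $U_i$ are clopen this is a combinatorial task (Section~\ref{sec:queue}), which suggests the answer yes. On a connected space, however, a continuous choice of an integer is constant, and this can obstruct the selection; Theorem~\ref{thm:constant} below rests on such an obstruction. The obstruction disappears once the scale of the cover is large compared with $(d+1)(N+1)$. Put $E_L=\{-L,\dots,L\}$ for an integer $L\ge0$. Freeness of the action is not assumed anywhere.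

\begin{theorem}\label{thm:onescale}
Let $T$ be a homeomorphism of a compact metric space $X$. Let $d\ge0$, $N\ge1$ and $L$ be integers with $L+1>(d+1)(4N+6)$. If $X$ has an open cover $U_0,\dots,U_d$ with all $F(U_i,E_L)$ finite, then there is an $N$-marker.
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\operatorname{dad}(\mathbb{Z}\curvearrowright X)<\infty$, then the action has the marker property.
\end{corollary}

\begin{proof}
Let $d=\operatorname{dad}(\mathbb{Z}\curvearrowright X)$. For $N\ge1$ apply Theorem~\ref{thm:onescale} to a cover for $E=E_L$ with $L=(d+1)(4N+6)$. For $N=0$ take $U=X$.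
\end{proof}

\begin{theorem}\label{thm:classification}
For an action of $\mathbb{Z}$ on a nonempty compact metric space the following are equivalent: \textup{(i)} $\operatorname{dad}<\infty$; \textup{(ii)} $\operatorname{dad}=1$; \textup{(iii)} the marker property. In particular $\operatorname{dad}\in\{1,\infty\}$.
\end{theorem}

Here (ii)$\Rightarrow$(i) is trivial, (i)$\Rightarrow$(iii) is Corollary~\ref{cor:answer}, and (iii)$\Rightarrow$(ii) is Proposition~\ref{prop:easy}. Let $L^*(d,N)$ be the least $L_0$ such that for every $L\ge L_0$, every $\mathbb{Z}$-action on a compact metric space that has an open cover $U_0,\dots,U_d$ with all $F(U_i,E_L)$ finite has an $N$-marker.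

\begin{theorem}\label{thm:constant}
For all odd $d$ and all $N\ge1$,
\[
\tfrac14(d+1)(N+1)<L^*(d,N)\le(d+1)(4N+6).
\]
\end{theorem}

The proof of Theorem~\ref{thm:onescale} has three parts. Each bounded piece of an orbit receives a real position that depends continuously on the point, and these positions produce a continuous function that is rarely nonzero along orbits (Section~\ref{sec:positions}). A queue spreads out the times at which this function is large (Section~\ref{sec:queue}). The resulting real times are then converted into an open set (Section~\ref{sec:rounding}). Theorem~\ref{thm:constant} is proved in Section~\ref{sec:spheres}.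

For $X=\emptyset$, Theorem~\ref{thm:onescale} holds with $U=\emptyset$. From now on $X\neq\emptyset$. We write $t_+=\max(t,0)$.

\section{Paths along an orbit, and covers from markers}\label{sec:paths}

For $x\in X$ and $A\subseteq X$ let $\tau(x,A)=\{n\in\mathbb{Z}:T^nx\in A\}$ be the set of times at which the orbit of $x$ visits $A$. Let $L\ge1$. An \emph{$L$-path} from $m$ to $n$ is a finite sequence of integers $m=n_0,n_1,\dots,n_r=n$, $r\ge0$, with $|n_j-n_{j-1}|\le L$ for all $j$. Taking $g_j=n_j-n_{j-1}$ and the starting point $T^mx$ in the definition of $F$, we obtain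
\begin{equation}\label{eq:F}
F(U,E_L)=\{\,n-m:\ \text{for some $x\in X$ there is an $L$-path from $m$ to $n$ inside $\tau(x,U)$}\,\}.
\end{equation}
For $S\subseteq\mathbb{Z}$, being joined by an $L$-path inside $S$ is an equivalence relation on $S$. Its classes are the \emph{$L$-chains} of $S$, and elements of different chains differ by at least $L+1$. By \eqref{eq:F}, $F(U,E_L)$ is finite if and only if the $L$-chains of the sets $\tau(x,U)$, $x\in X$, have uniformly bounded diameter.

\begin{lemma}\label{lem:barrier}
If $S\subseteq\mathbb{Z}$ misses the $L$ consecutive integers $a,\dots,a+L-1$, then no $L$-path inside $S$ joins an integer less than $a$ to an integer greater than $a$.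
\end{lemma}

\begin{proof}
Every entry of such a path is at most $a-1$ or at least $a+L$, and both kinds occur. A step from one kind to the other has length at least $L+1$.
\end{proof}

\begin{proposition}\label{prop:easy}
If the action has the marker property, then $\operatorname{dad}(\mathbb{Z}\curvearrowright X)=1$.
\end{proposition}

\begin{proof}
The only cover by one set is $\{X\}$, and $F(X,\{1\})=\{0,1,2,\dots\}$ is infinite because $X\ne\emptyset$. So $\operatorname{dad}\ge1$.

For the upper bound let $E\subseteq\mathbb{Z}$ be finite, say $E\subseteq E_L$ with $L\ge1$. Since $F(\,\cdot\,,E)\subseteq F(\,\cdot\,,E_L)$, we may take $E=E_L$. Let $U$ be a $2L$-marker. The first color will be $L$ consecutive levels of the tower over $U$. The second must be open and contain the remaining points, so it is the complement of a slightly smaller closed tower, which we construct now. By compactness $X=\bigcup_{|n|\le R}T^nU$ for some $R$. We have $U\ne X$ because $U\cap TU=\emptyset$. The open sets $W_k=\{x:\operatorname{dist}(x,X\setminus U)>1/k\}$ increase to $U$, so the open sets $\bigcup_{|n|\le R}T^nW_k$ increase to $X$, and by compactness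 one of them equals $X$. For this $k$ the closed set $C=\{x:\operatorname{dist}(x,X\setminus U)\ge1/k\}\subseteq U$ satisfies $X=\bigcup_{|n|\le R}T^nC$. Put
\[
U_0=\bigcup_{0\le j<L}T^jU,\qquad U_1=X\setminus\bigcup_{0\le j<L}T^jC .
\]
These sets are open, and they cover $X$ because $C\subseteq U$. Fix $x\in X$.

The set $\tau(x,U_0)$ is the union of the blocks $\{a,\dots,a+L-1\}$ over $a\in\tau(x,U)$. If $a<a'$ lie in $\tau(x,U)$, then $T^{a'}x\in U\cap T^{a'-a}U$, so $a'-a\ge2L+1$. Hence the $L$ integers following a block and the $L$ integers preceding it are not in $\tau(x,U_0)$. By Lemma~\ref{lem:barrier} an $L$-path inside $\tau(x,U_0)$ stays in one block, and $F(U_0,E_L)\subseteq(-L,L)$.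

The set $\tau(x,U_1)$ misses $a,\dots,a+L-1$ for each $a\in\tau(x,C)$. Every set of $2R+1$ consecutive integers contains such an $a$: if $c$ is its center and $T^cx\in T^nC$ with $|n|\le R$, take $a=c-n$. If $m<n$ are in $\tau(x,U_1)$ and $n-m>2R+1$, there are at least $2R+1$ integers strictly between them, one of these is in $\tau(x,C)$, and Lemma~\ref{lem:barrier} shows that $m$ and $n$ lie in different chains. So $F(U_1,E_L)\subseteq[-2R-1,2R+1]$.
\end{proof}

\section{Clopen covers and the queue}\label{sec:queue}

We first carry out the converse when the cover consists of clopen sets. This case shows the shape of the argument, and one of its tools carries over unchanged.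

Let $U_0,\dots,U_d$ be a clopen cover with all $F(U_i,E_L)$ finite. Select the first point of every chain:
\[
V_i=U_i\setminus\bigcup_{j=1}^{L}T^jU_i,\qquad V=V_0\cup\dots\cup V_d .
\]
These sets are clopen. Every orbit meets $V$: a point of $U_i\setminus V_i$ has a predecessor $T^{-j}x\in U_i$ with $1\le j\le L$, and stepping back in this way must stop, at a point of $V_i$, because $F(U_i,E_L)$ is finite. Two visits of an orbit to $V_i$ are at least $L+1$ apart, but visits to $V_0$ and to $V_1$ may be adjacent, so $V$ need not be a marker. What survives in the union is a bound on density. If $k$ visits to $V_i$ lie among $\ell$ consecutive times, then $(k-1)(L+1)\le\ell-1$, so at most $\frac{d+1}{L+1}\ell+(d+1)$ of these times are visits to $V$.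

\begin{definition}
Let $\alpha,\beta\ge0$. A function $u\colon X\to[0,1]$ is \emph{$(\alpha,\beta)$-sparse} if for all $x\in X$, $a\in\mathbb{Z}$ and $\ell\ge1$,
\[
\#\{m\in\{a+1,\dots,a+\ell\}:u(T^mx)>0\}\le\alpha\ell+\beta .
\]
\end{definition}

To turn low density into separation, we delay visits that come too soon. Think of a server that works at rate $1$. At time $n$ a customer arrives who needs service time $\sigma u(T^nx)$, and customers are served in order of arrival. If $w(T^nx)$ is the work waiting just before that arrival, then $w(Tx)=\max(0,w(x)+\sigma u(x)-1)$, and the service of customer $n$ starts at time $n+w(T^nx)$. An orbit has no first time at which to start this recursion, so we define $w$ by a closed formula: the largest excess of arriving work over elapsed time among all intervals that end now.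

\begin{lemma}\label{lem:queue}
Let $u\colon X\to[0,1]$ be continuous and $(\alpha,\beta)$-sparse, and let $\sigma>0$ satisfy $\alpha\sigma<1$. Then
\[
w(x)=\sup_{j\ge0}\Big(\sum_{i=1}^{j}\sigma u(T^{-i}x)-j\Big)
\]
is a continuous function with $0\le w\le\sigma\beta$ and $w(Tx)=\max(0,w(x)+\sigma u(x)-1)$. The numbers $q_n(x)=n+w(T^nx)$ satisfy
\begin{equation}\label{eq:spread}
q_{n'}(x)\ge q_n(x)+\sigma u(T^nx)\qquad(n<n').
\end{equation}
\end{lemma}

\begin{proof}
The term $j=0$ is $0$. By sparseness on the times $-j,\dots,-1$, the $j$-th term is at most $\sigma(\alpha j+\beta)-j=\sigma\beta-(1-\alpha\sigma)j$. This is at most $\sigma\beta$, and it is at most $0$ once $j\ge\sigma\beta/(1-\alpha\sigma)$. So the supremum is a maximum over a finite range of $j$ that does not depend on $x$, and $w$ is continuous with $0\le w\le\sigma\beta$. For $j\ge1$ the $j$-th term of $w(Tx)$ is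
\[
\sum_{i=1}^{j}\sigma u(T^{1-i}x)-j=\sigma u(x)-1+\Big(\sum_{i=1}^{j-1}\sigma u(T^{-i}x)-(j-1)\Big),
\]
and the supremum of these over $j\ge1$ is $\sigma u(x)-1+w(x)$. This gives the recursion. It follows that
\[
q_{n+1}(x)=n+1+w(T^{n+1}x)\ge n+w(T^nx)+\sigma u(T^nx)=q_n(x)+\sigma u(T^nx).
\]
In particular $(q_n(x))_n$ is nondecreasing, so $q_{n'}(x)\ge q_{n+1}(x)$ for $n'>n$, and \eqref{eq:spread} follows.
\end{proof}

The condition $\alpha\sigma<1$ says that work arrives more slowly than it is done. Some such condition is needed: if $u=1$ at every $k$-th time and $\sigma>k$, then $w=\infty$.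

\begin{proposition}\label{prop:clopen}
If $U_0,\dots,U_d$ is a clopen cover with all $F(U_i,E_L)$ finite and $L+1>(d+1)(N+1)$, then there is a clopen $N$-marker.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:queue} to the indicator function $u$ of $V$, with $\alpha=\frac{d+1}{L+1}$, $\beta=d+1$ and $\sigma=N+1$. Then $w$ is continuous with values in the integers from $0$ to $\sigma\beta$. The set $U=\bigcup_{k}T^k(V\cap\{w=k\})$ is clopen, and $\tau(x,U)=\{q_n(x):n\in\tau(x,V)\}$. This set is nonempty, and by \eqref{eq:spread} its elements are at least $N+1$ apart.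
\end{proof}

\begin{example}
Let $d=1$, $N=2$, $L=6$, so $\sigma=3$. Suppose that among the times $0,\dots,10$ the orbit of $x$ visits $V_0$ at $0,7$ and $V_1$ at $1,9$, and that $w(x)=0$. The recursion gives
\[
\begin{array}{c|ccccccccccc}
n&0&1&2&3&4&5&6&7&8&9&10\\ \hline
u(T^nx)&1&1&0&0&0&0&0&1&0&1&0\\
w(T^nx)&0&2&4&3&2&1&0&0&2&1&3
\end{array}
\]
The visits at $0,1,7,9$ are moved to $q_0=0$, $q_1=3$, $q_7=7$, $q_9=10$, which are at least $3$ apart.
\end{example}

For open covers two steps break down. The set $V_i$ is an open set minus an open set and need not be open: as $x$ moves, a point of a chain may leave $U_i$, the chain splits, and a new first point appears abruptly. Section~\ref{sec:positions} replaces the first point by a weighted center. Centers and waiting times are then real numbers, while a marker has to mark integer times, and Section~\ref{sec:rounding} deals with the rounding.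

\section{Continuous positions for chains}\label{sec:positions}

\begin{proposition}\label{prop:sparse}
Let $L\ge1$ and let $U_0,\dots,U_d$ be an open cover of $X$ with all $F(U_i,E_L)$ finite. Then there are $\beta\ge0$ and a continuous function $u\colon X\to[0,1]$ that is $(\alpha,\beta)$-sparse with $\alpha=\frac{2(d+1)}{L+1}$, such that every orbit contains a point where $u=1$.
\end{proposition}

The proof occupies this section. Choose an integer $M\ge1$ with $F(U_i,E_L)\subseteq[-M,M]$ for all $i$. Let $\theta_0,\dots,\theta_d\colon X\to[0,1]$ be continuous with $\sum_i\theta_i=1$ and $\{\theta_i>0\}\subseteq U_i$; for example, normalize the functions $\operatorname{dist}(x,X\setminus U_i)$, noting that $U_i\neq X$ because $F(X,E_L)$ is infinite. Define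
\[
\varphi_i=\min\big(1,2(d+1)\theta_i\big),\qquad \psi_i=\Big(\theta_i-\tfrac1{2(d+1)}\Big)_+,\qquad K_i=\{\varphi_i=1\}=\Big\{\theta_i\ge\tfrac1{2(d+1)}\Big\}.
\]
Then $\{\psi_i>0\}\subseteq K_i\subseteq\{\varphi_i>0\}\subseteq U_i$. The function $\varphi_i$ is a graded membership in $U_i$ and will be used to compute positions. The function $\psi_i$ is the weight with which a point reports its position, and it is positive only on the core $K_i$, where membership is full.

\subsection*{Graded chains} Fix $i$ and drop it from the notation. Instead of asking whether two times are in the same chain, we ask how strongly they are linked. A path is as strong as its weakest point, and we take the best path: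
\[
\lambda(x;m,n)=\sup\Big\{\min_{0\le j\le r}\varphi(T^{n_j}x):\ (n_0,\dots,n_r)\text{ an $L$-path from $m$ to $n$}\Big\}\in[0,1].
\]

\begin{lemma}\label{lem:lambda}
For all $x\in X$ and $k,m,m',n\in\mathbb{Z}$:
\begin{enumerate}
\item[(a)] $\lambda(x;m,n)=\lambda(T^mx;0,n-m)$ and $\lambda(x;m,m)=\varphi(T^mx)$;
\item[(b)] $\lambda(x;m,n)=\lambda(x;n,m)$ and $\lambda(x;m,n)\ge\min(\lambda(x;m,k),\lambda(x;k,n))$;
\item[(c)] if $\lambda(x;m,m')=1$, then $\lambda(x;m,n)=\lambda(x;m',n)$;
\item[(d)] if $\lambda(x;m,n)>0$, then $|n-m|\le M$;
\item[(e)] the function $x\mapsto\lambda(x;0,n)$ is continuous.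
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Subtracting $m$ from all entries is a bijection between the two families of paths. Every path from $m$ to $m$ contains $m$, and the one-point path attains the value $\varphi(T^mx)$.

(b) Reverse paths, and concatenate paths.

(c) By (b), $\lambda(x;m,n)\ge\min(1,\lambda(x;m',n))=\lambda(x;m',n)$, and the roles of $m$ and $m'$ are symmetric.

(d) Some $L$-path from $m$ to $n$ has $\varphi>0$ at all its entries, so it lies in $\tau(x,U)$, and $n-m\in F(U,E_L)$ by \eqref{eq:F}.

(e) For $|n|>M$ the function is $0$ by (d). Let $|n|\le M$, and let $P$ be the finite set of $L$-paths from $0$ to $n$ with pairwise distinct entries in $[-M,M]$. It contains the path with unit steps, so it is nonempty. A path from $0$ to $n$ with positive minimum has all entries in $[-M,M]$, by (d) applied to its initial segments. If $n_j=n_k$ with $j<k$, deleting $n_{j+1},\dots,n_k$ leaves a shorter $L$-path with the same ends and a minimum at least as large. So every path with positive minimum is matched or beaten by a path in $P$, and $\lambda(\,\cdot\,;0,n)$ is the maximum over $P$ of finite minima of continuous functions.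
\end{proof}

On the open set $\{\varphi>0\}$ define
\[
b(z)=\frac{\sum_{|k|\le M}k\,\lambda(z;0,k)}{\sum_{|k|\le M}\lambda(z;0,k)} .
\]
The denominator is at least $\lambda(z;0,0)=\varphi(z)>0$, so $b$ is continuous on $\{\varphi>0\}$, and $|b|\le M$ since $b$ is an average of numbers in $[-M,M]$. When $\varphi(T^nx)>0$, the \emph{position} reported by time $n$ is
\[
p(x,n)=n+b(T^nx)=\frac{\sum_kk\,\lambda(x;n,k)}{\sum_k\lambda(x;n,k)},
\]
where the second form follows from (a) and (d) by shifting the index by $n$. It is the center of mass of the graded chain as seen from $n$. If $n,n'$ lie in the same $L$-chain of $\tau(x,K)$, then $\lambda(x;n,n')=1$, and (c) together with the symmetry in (b) gives $\lambda(x;n,k)=\lambda(x;n',k)$ for all $k$. Therefore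
\begin{equation}\label{eq:agree}
p(x,n)=p(x,n')\quad\text{for $n,n'$ in the same $L$-chain of $\tau(x,K)$.}
\end{equation}

\begin{example}\label{ex:merge}
Let $L=1$ and let $\varphi(T^nx)$ be $1,t,1$ for $n=0,1,2$ and $0$ for all other $n$. A path from $0$ to $2$ passes through $1$, so $\lambda(x;0,k)=1,t,t$ and $\lambda(x;2,k)=t,t,1$ for $k=0,1,2$. Hence
\[
p(x,0)=\frac{3t}{1+2t},\qquad p(x,2)=\frac{2+t}{1+2t}.
\]
As $t$ grows from $0$ to $1$, the positions move continuously from $0$ and $2$ to the common value $1$, which they reach when the two chains of $\tau(x,K)$ merge.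
\end{example}

The example shows the price of continuity: different chains of one color can have positions that are arbitrarily close, so no separation is left even within a color. The number of positions is still controlled, by \eqref{eq:agree} and the distance between chains, and this is all that Lemma~\ref{lem:queue} needs.

\subsection*{The sparse function} We restore the index $i$. Let $h(t)=(1-|t|)_+$, and let each reported position deposit mass on the nearest integers:
\[
f_i(x)=\sum_{n\in\mathbb{Z}}\psi_i(T^nx)\,h\big(n+b_i(T^nx)\big),\qquad f=\sum_{i=0}^df_i ,
\]
where a summand is $0$ if $\psi_i(T^nx)=0$. Since $|b_i|\le M$, only $|n|\le M+1$ contribute. Each summand is continuous: it is a product of continuous functions on the open set where $\varphi_i(T^nx)>0$, it vanishes on the open set where $\varphi_i(T^nx)<1$, and these two sets cover $X$. So $f$ is continuous. Replacing $x$ by $T^mx$ and $n$ by $n-m$ gives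
\begin{equation}\label{eq:fshift}
f_i(T^mx)=\sum_{n\in\mathbb{Z}}\psi_i(T^nx)\,h\big(p_i(x,n)-m\big).
\end{equation}
Put $c=\frac1{4(d+1)}$ and $u=\min(1,f/c)$, a continuous function with $\{u>0\}=\{f>0\}$.

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
\emph{Sparseness.} Fix $x$, $i$ and a window $\{a+1,\dots,a+\ell\}$. If $m$ is in the window and $f_i(T^mx)>0$, then by \eqref{eq:fshift} there is $n\in\tau(x,K_i)$ with $|p_i(x,n)-m|<1$. Then $p_i(x,n)\in(a,a+\ell+1)$, and $|p_i(x,n)-n|\le M$ gives $n\in(a-M,a+\ell+1+M)$. If $k$ chains of $\tau(x,K_i)$ meet this interval of length $\ell+2M+1$, then representatives in it are at least $L+1$ apart, so $k\le\frac{\ell+2M+1}{L+1}+1$. By \eqref{eq:agree} each chain has a single position $p$, and $|p-m|<1$ holds for at most two integers $m$. So $f_i(T^mx)>0$ for at most $2k$ values of $m$ in the window. Summing over $i$, the function $u$ is $(\alpha,\beta)$-sparse with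
\[
\alpha=\frac{2(d+1)}{L+1},\qquad \beta=2(d+1)\Big(\frac{2M+1}{L+1}+1\Big).
\]

\emph{Coverage.} Given $x$, choose $i$ with $\theta_i(x)\ge\frac1{d+1}$. Then $\psi_i(x)\ge\frac1{2(d+1)}$. If $m$ is an integer nearest to $p_i(x,0)$, then $h(p_i(x,0)-m)\ge\frac12$, and the term $n=0$ of \eqref{eq:fshift} gives $f(T^mx)\ge c$. So $u(T^mx)=1$.
\end{proof}

\section{From real times to an open marker}\label{sec:rounding}

Applying Lemma~\ref{lem:queue} to $u$ gives real starting times $q_n(x)$. A first attempt marks the integer $m$ when $|q_n-m|<\rho$. If $\rho\le\frac12$, nothing is marked when $q_n$ is a half-integer, and coverage fails. If $\rho>\frac12$, two adjacent integers are marked, and separation fails. Example~\ref{ex:circle} shows that this is a true obstruction and not a defect of the rule. The remedy is to give each customer two windows, each too short to contain two integers. They are more than $N$ apart, so both may be used at once, and they are offset by a half-integer, so at least one of them contains an integer (Figure~\ref{fig:windows}). Each customer then needs room of about $2N$ instead of $N$. Since a customer with small $u$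 reserves little room, only customers with $u$ close to $1$ may place marks.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=0.7cm]
\foreach \m in {0,1,2,3} {
  \draw[gray,dashed] (\m,0.5) -- (\m,-3.5);
  \node[below] at (\m,-3.5) {$\m$};
}
\foreach \q/\y in {0.1/0,0.3/-1,0.5/-2,0.7/-3} {
  \draw[very thick] (\q-0.4,\y) -- (\q+0.4,\y);
  \draw[very thick] (\q+2.2,\y) -- (\q+2.8,\y);
  \node[left] at (-0.6,\y) {$q=\q$};
}
\foreach \m/\y in {0/0,0/-1,3/-1,3/-2,1/-3,3/-3}
  \fill (\m,\y) circle (2.6pt);
\end{tikzpicture}
\caption{The windows $(q-0.4,q+0.4)$ and $(q+N+1.2,q+N+1.8)$ for $N=1$ and four values of the real time $q$. Dots are the integers that lie in a window. While the mark in the left window changes from $0$ to $1$, the right window holds a mark at $3$, and two marks in one row are always more than $N$ apart.}\label{fig:windows}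
\end{figure}

\begin{proposition}\label{prop:round}
Let $N\ge1$ and $\sigma=2N+3$. Let $u\colon X\to[0,1]$ be continuous such that every orbit contains a point where $u=1$, and let $w\colon X\to[0,\infty)$ be continuous and bounded such that the numbers $q_n(x)=n+w(T^nx)$ satisfy \eqref{eq:spread}. Then there is an $N$-marker.
\end{proposition}

\begin{proof}
Let $\kappa=1-\frac1{2\sigma}$, so that $\sigma\kappa=2N+2.5$. Put $v=(u-\kappa)_+$ and
\[
\chi(t)=(0.4-|t|)_++(0.3-|t+N+1.5|)_+,\qquad g(x)=\sum_{n\in\mathbb{Z}}v(T^nx)\,\chi\big(q_n(x)\big).
\]
If $\chi(q_n(x))\ne0$, then $-N-1.8<n+w(T^nx)<0.4$, which confines $n$ to a finite set independent of $x$ because $w$ is bounded. So $g$ is continuous and $U=\{g>0\}$ is open. Fix $x$ and write $q_n=q_n(x)$. From $q_n(T^mx)=q_{n+m}-m$ we get $g(T^mx)=\sum_nv(T^nx)\chi(q_n-m)$. Hence $m\in\tau(x,U)$ if and only if, for some $n$ with $u(T^nx)>\kappa$, the integer $m$ lies in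
\[
I_n=(q_n-0.4,\ q_n+0.4)\qquad\text{or}\qquad J_n=(q_n+N+1.2,\ q_n+N+1.8).
\]

\emph{Separation.} Let $m\ne m'$ be in $\tau(x,U)$, arising from $n$ and $n'$. Suppose $n=n'$. Each of $I_n,J_n$ has length less than $1$ and contains at most one integer, so $m$ and $m'$ lie one in each, and $|m-m'|>(N+1.2)-0.4=N+0.8$. Suppose $n\neq n'$, and name the two so that $n<n'$. Then $m<q_n+N+1.8$, while \eqref{eq:spread} and $u(T^nx)>\kappa$ give
\[
m'>q_{n'}-0.4>q_n+\sigma\kappa-0.4=q_n+2N+2.1 .
\]
So $m'-m>N+0.3$. In both cases $|m-m'|>N$. If some $y$ were in $U\cap T^kU$ with $1\le k\le N$, then $0$ and $k$ would both lie in $\tau(T^{-k}y,U)$, which we have just excluded.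

\emph{Coverage.} Choose $n$ with $u(T^nx)=1>\kappa$, and let $\delta\in[0,\frac12]$ be the distance from $q_n$ to the nearest integer. If $\delta<0.4$, that integer lies in $I_n$. Otherwise $q_n$ is at distance $\frac12-\delta\le0.1$ from a half-integer, so the center $q_n+N+1.5$ of $J_n$ is within $0.1$ of an integer, and this integer lies in $J_n$ because $J_n$ has radius $0.3$. In either case there is $m\in\tau(x,U)$, and $x\in T^{-m}U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:onescale}]
Let $u$ be as in Proposition~\ref{prop:sparse} and $\sigma=2N+3$. By hypothesis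
\[
\alpha\sigma=\frac{2(d+1)(2N+3)}{L+1}=\frac{(d+1)(4N+6)}{L+1}<1 .
\]
Lemma~\ref{lem:queue} provides $w$, and Proposition~\ref{prop:round} provides the $N$-marker.
\end{proof}

\begin{remark}
Finiteness of the sets $F(U_i,E_L)$ enters through the bound $M$, which makes $\lambda$ continuous, $b$ bounded and $\beta$ finite. The size of $M$ affects only the waiting times, not the condition on $L$, and the size of $L$ is used only in the inequality $\alpha\sigma<1$. Compared with the factor $N+1$ in Proposition~\ref{prop:clopen}, the factor $4N+6=2(2N+3)$ loses a factor $2$ because a real position charges two integers, and it replaces $N+1$ by $2N+3$ because of the two windows. The metric was used only to obtain the partition of unity $(\theta_i)$. Finite open covers of compact Hausdorff spaces also admit partitions of unity, so the proof of Theorem~\ref{thm:onescale} applies without change to compact Hausdorff $X$.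
\end{remark}

\section{Rotations of spheres and the order of the constant}\label{sec:spheres}

The upper bound in Theorem~\ref{thm:constant} is Theorem~\ref{thm:onescale}, since $L\ge(d+1)(4N+6)$ implies $L+1>(d+1)(4N+6)$. For the lower bound we need an action with a controlled cover at a large scale $L$ and no $N$-marker. At a single scale periodic actions are allowed, and the circle already shows the mechanism.

\begin{example}\label{ex:circle}
Let $T$ be the rotation $z\mapsto e^{2\pi i/p}z$ of the unit circle, $p\ge2$, and let $U$ be an $N$-marker with $N\ge1$. Then some orbit meets $U$ in two points. Otherwise the open sets $T^kU$, $k\in\mathbb{Z}/p$, would be nonempty, pairwise disjoint and cover the circle, which is connected. Two points of $U$ on an orbit of length $p$ are at least $N+1$ steps apart in both directions, so $p\ge2(N+1)$. Thus for $p<2(N+1)$ there is no $N$-marker.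
\end{example}

On $S^{2r-1}$ a marker has to meet some orbit in $2r$ points when $p$ is an odd prime, and connectedness is replaced by a theorem of Borsuk--Ulam type. We recall the terms. A space is \emph{$k$-connected} if it is nonempty and every continuous map from $S^j$ into it extends to the ball $B^{j+1}$, for $0\le j\le k$; the sphere $S^{k+1}$ is $k$-connected. For a group $G$, a \emph{$G$-map} between $G$-spaces is a continuous map $\Phi$ with $\Phi(gx)=g\Phi(x)$, and an action is \emph{free} if no element other than the identity fixes a point. A $G$-simplicial complex is a simplicial complex on whose vertices $G$ acts, mapping simplices to simplices. We identify a finite complex with the space of functions from its vertex set to $[0,1]$ that have sum $1$ and whose support is a simplex.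

\begin{theorem}[Dold \cite{Dold}; see also {\cite[Thm.~6.2.6]{Matousek}}]\label{thm:dold}
Let $G$ be a nontrivial finite group. There is no $G$-map from a $k$-connected $G$-space to a free $G$-simplicial complex of dimension at most $k$.
\end{theorem}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:constant}]
Write $d+1=2r$ with $r\ge1$, and put $\nu=r(N+1)\ge2$. By Bertrand's postulate there is a prime $p$ with $\nu<p<2\nu$. Then $p\geq 3$ is odd and $N<p<2r(N+1)$. Let
\[
X=S^{2r-1}\subset\mathbb{C}^r,\qquad Tz=e^{2\pi i/p}z,\qquad L=\frac{p-1}2\ge\frac\nu2=\tfrac14(d+1)(N+1).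
\]

\emph{A controlled cover by $2r$ sets.} Let $\eta=\frac1{4p}$, $A_+=(-\eta,\frac12+\eta)$ and $A_-=(\frac12-\eta,1+\eta)$, and for $1\le j\le r$ put
\[
U_{j,\pm}=\Big\{z\in X:\ z_j\ne0,\ \frac{\arg z_j}{2\pi}\in A_\pm+\mathbb{Z}\Big\}.
\]
These $2r$ sets are open. They cover $X$, since every $z$ has a nonzero coordinate and $A_+\cup A_-\supseteq[0,1]$. Fix $j$, a sign, and $z$ with $z_j\ne0$ (if $z_j=0$, then $\tau(z,U_{j,\pm})=\emptyset$), and let $t=\arg z_j/2\pi$. Then $n\in\tau(z,U_{j,\pm})$ if and only if $t+n/p\in A_\pm+\mathbb{Z}$, that is, $n\in B+p\mathbb{Z}$, where $B$ is the set of integers in the open interval $p(A_\pm-t)$. This interval has length $p(\frac12+2\eta)=\frac{p+1}2$, an integer, so $B$ consists of at most $\frac{p+1}2$ consecutive integers. Between successive translates of $B$ at least $p-\frac{p+1}2=L$ consecutive integers are missing. By Lemma~\ref{lem:barrier} an $L$-path in $\tau(z,U_{j,\pm})$ stays in one translate of $B$, so $F(U_{j,\pm},E_L)\subseteq[-L,L]$.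

\emph{There is no $N$-marker.} Suppose $U$ is one. Since $T^p=\mathrm{id}$, the group $G=\mathbb{Z}/p$ acts on $X$. We record how each orbit meets $U$ as a point of a complex. Let $Y$ be the simplicial complex whose simplices are the nonempty sets $S\subseteq\mathbb{Z}/p$ in which distinct elements are at cyclic distance greater than $N$. As $U\cap TU=\emptyset$, we have $U\ne X$, and $\gamma(x)=\operatorname{dist}(x,X\setminus U)$ is continuous with $\{\gamma>0\}=U$. Define
\[
\Phi(x)(k)=\frac{\gamma(T^kx)}{\sum_{l\in\mathbb{Z}/p}\gamma(T^lx)}\qquad(x\in X,\ k\in\mathbb{Z}/p).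
\]
The denominator is positive because every orbit meets $U$. The support of $\Phi(x)$ is $\{k:T^kx\in U\}$. Two of its elements at cyclic distance $n\in\{1,\dots,N\}$ would give a point of $U\cap T^nU$, so the support is a simplex and $\Phi$ is a continuous map $X\to Y$. Since $\Phi(Tx)(k)=\Phi(x)(k+1)$, it is a $G$-map for the shift action on $Y$.

A simplex with $s\ge2$ vertices cuts the cycle $\mathbb{Z}/p$ into $s$ gaps, each at least $N+1$, with sum $p$. So $s\le p/(N+1)<2r$, every simplex has at most $2r-1$ vertices, and $\dim Y\le2r-2$. The action on $Y$ is free: since $p$ is prime, a nontrivial element generates $G$, so a point fixed by it is a constant function. Its support is all of $\mathbb{Z}/p$, which contains elements at cyclic distance $1\le N$ and is not a simplex. Since $S^{2r-1}$ is $(2r-2)$-connected, $\Phi$ contradicts Theorem~\ref{thm:dold}.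

So at the scale $L$ there is an action with a controlled cover by $d+1$ open sets and no $N$-marker. Hence $L^*(d,N)>L\ge\frac14(d+1)(N+1)$.
\end{proof}

Since $4N+6\le5(N+1)$ for $N\ge1$, Theorem~\ref{thm:constant} places $L^*(d,N)$ between $\frac14(d+1)(N+1)$ and $5(d+1)(N+1)$ for odd $d$.

\begin{thebibliography}{9}

\bibitem{ALSS}
Massoud Amini, Kang Li, Damian Sawicki and Ali Shakibazadeh,
\emph{Dynamic asymptotic dimension for actions of virtually cyclic groups},
arXiv:2007.00960 (2020).

\bibitem{Dold}
A.~Dold,
\emph{Simple proofs of some Borsuk--Ulam results},
Contemp. Math. 19 (1983).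

\bibitem{Matousek}
Matou\v{s}ek,
\emph{Using the Borsuk--Ulam Theorem}.

\end{thebibliography}
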